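# Frustrated cycles and the distance to a complete bipartite graph

## The bound $f_k(G)\ge d(n-1-d)(n-3)_{k-3}$

Throughout, $G$ is a graph on a vertex set $V$ with $|V|=n$, and $k\ge 3$. A $k$-cycle is a cyclic ordering $v_1v_2\dots v_k$ of $k$ distinct vertices, up to rotation and reflection. Its consecutive pairs $v_1v_2,\dots,v_{k-1}v_k,v_kv_1$ may be edges or non-edges of $G$. The cycle is *frustrated* if an odd number of these $k$ pairs are edges of $G$, and $f_k(G)$ is the number of frustrated $k$-cycles. For $S\subseteq V$, let $G^S$ be the graph obtained from $G$ by flipping (edge to non-edge and conversely) every pair between $S$ and $V\setminus S$; we call $G^S$ a *switching* of $G$. Put $\beta(G)=\min_{S}e(G^S)$ and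
$$d_k(G)=\beta(G)\ \ (k\text{ odd}),\qquad d_k(G)=\min\big(\beta(G),\beta(\overline G)\big)\ \ (k\text{ even}).$$
The *$m$-star* on $n$ vertices is a star with $m$ edges together with isolated vertices. Finally, with $(x)_r=x(x-1)\cdots(x-r+1)$ and $(x)_0=1$, let
$$Q=(n-3)_{k-3},\qquad M=\Big\lfloor\frac{n-1}2\Big\rfloor,\qquad \varphi(m)=m(n-1-m)\,Q .$$

**Theorem 1.** Let $k\ge 3$ and $n\ge 8k^3$, let $G$ be a graph on $n$ vertices, and let $d=d_k(G)$.

(a) If $d\le M$, then $f_k(G)\ge \varphi(d)$. Equality holds if and only if $G$ (or, when $k$ is even, $G$ or $\overline G$) is a switching of the $d$-star, or $d=3$, $k\ge 4$ and it is a switching of a triangle plus isolated vertices.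

(b) If $d>M$, then $f_k(G)>\varphi(M)$.

The theorem answers a conjecture posed in Teeradej Kittipassorn and Gabor Meszaros, "Frustrated Triangles", arXiv:1411.1749 (2014), which reads as follows. For every $k\ge 3$, $t\ge 0$ and all sufficiently large $n$: if $f_k(G)<f_k\big((t+1)\text{-star on } n \text{ vertices}\big)$, then either $G$ or $\overline G$ can be obtained from a complete bipartite graph by flipping at most $t$ edges/non-edges. Here the bipartite graph is on the same $n$ vertices and one of its parts may be empty, so the empty graph counts as complete bipartite. The conjecture is true, and the threshold for $n$ need not depend on $t$.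

**Corollary 2.** Let $k\ge 3$, $n\ge 8k^3$ and $0\le t\le n-2$ (exactly the range in which the $(t+1)$-star exists). If $f_k(G)<f_k((t+1)\text{-star})$, then $d_k(G)\le\min(t,\,n-3-t)$. In particular $G$ or $\overline G$ is obtained from a complete bipartite graph by at most $t$ flips, and for odd $k$ this holds for $G$ itself.

For fixed $k$ and $t$, every $n\ge\max(8k^3,t+2)$ is covered, which is the conjecture. Our first task is to see why $\varphi$, $M$ and $d_k$ are the right quantities, and why Theorem 1 gives Corollary 2.

## Stars, switching, and what $d_k$ measures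

We begin with the reference value $f_k(\text{star})$.

**Lemma 3 (star formula).** For $0\le m\le n-1$ we have $f_k(m\text{-star})=\varphi(m)$. Moreover $\varphi(m)=\varphi(n-1-m)$, and if $n\ge k$ then $\varphi$ is strictly increasing on $\{0,1,\dots,M\}$.

*Proof.* Let $v$ be the centre. All edges contain $v$, so a cycle avoiding $v$ has no edges, and a cycle through $v$ has as many edges as there are leaves among the two cycle-neighbours of $v$. It is frustrated exactly when one of these, $x$, is a leaf and the other, $y$, is not. There are $m(n-1-m)$ choices for $(x,y)$. Reading the cycle from $v$ in the direction of $x$, we get $v,x,w_1,\dots,w_{k-3},y$, and the $w_i$ can be chosen in $(n-3)_{k-3}=Q$ ways. This gives $\varphi(m)$. The symmetry is visible from the formula. Finally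
$$\varphi(m+1)-\varphi(m)=\big[(m+1)(n-2-m)-m(n-1-m)\big]Q=(n-2-2m)Q,$$
and for $m\le M-1$ we have $2m\le n-3$, so this is at least $Q>0$. $\square$

For instance, for $n=5$ the $2$-star has $2\cdot2\cdot1=4$ frustrated triangles and $2\cdot 2\cdot 2=8$ frustrated $4$-cycles, out of $15$.

**Lemma 4 (switching).** (i) $f_k(G^S)=f_k(G)$ for every $S$, and each single cycle keeps its status. (ii) $(G^S)^T=G^{S\triangle T}$. (iii) $G$ is obtained from the complete bipartite graph with parts $S,V\setminus S$ by flipping exactly the set $F$ of pairs if and only if $E(G^S)=F$. Hence $\beta(G)$ is the least number of flips that turn some complete bipartite graph into $G$. (iv) If $k$ is even, then $f_k(\overline G)=f_k(G)$; and $\overline{G}^{\,S}=\overline{G^S}$ always.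

*Proof.* (i) A cycle crosses between $S$ and $V\setminus S$ an even number of times, so switching flips an even number of its pairs and the parity of its number of edges is unchanged. (ii) A pair crosses $S\triangle T$ exactly when it crosses precisely one of $S$ and $T$. (iii) Write $K_S$ for the set of pairs between $S$ and $V\setminus S$. Then $E(G^S)=E(G)\triangle K_S$, and $E(G)=K_S\triangle F$ is equivalent to $E(G)\triangle K_S=F$. (iv) A cycle with $j$ edges in $G$ has $k-j$ edges in $\overline G$, and $k-j\equiv j\pmod 2$ for even $k$. Flipping a pair commutes with complementation. $\square$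

*Example.* Let $G$ be the path $abcd$ on four vertices. Its triples $abc,abd,acd,bcd$ have $2,1,1,2$ edges, so $f_3(G)=2$. Switching $\{b\}$ removes $ab$ and $bc$ and adds $bd$, leaving the edges $bd,cd$. Switching $\{d\}$ next leaves the single edge $ad$. In total we switched $S=\{b,d\}$, and indeed $G$ is the complete bipartite graph with parts $\{b,d\},\{a,c\}$ (a $4$-cycle) with the pair $ad$ flipped. Since $f_3(G)\ne 0$, no switching is empty, so $\beta(G)=1$. And $f_3(G)=2=\varphi(1)$ for $n=4,k=3$.

By Lemma 4, $f_k$ is constant on switching classes and $\beta(G)$ is the smallest number of edges in the class of $G$. So $d_k(G)\le t$ says exactly that $G$ (or, for even $k$, one of $G,\overline G$) is within $t$ flips of a complete bipartite graph.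

The complement cannot be dropped for even $k$: every $k$-cycle of $K_n$ has $k$ edges, so $f_k(K_n)=0$ for even $k$, while a switching of $K_n$ is a union of two cliques on complementary vertex sets and so has at least $\binom{\lfloor n/2\rfloor}{2}+\binom{\lceil n/2\rceil}2$ edges.

The number $M$ is where stars turn back. Switching the centre of an $m$-star produces an $(n-1-m)$-star, so among stars only those with $m\le M$ matter, and $\varphi(M)$ is the largest value of $f_k$ on a star.

*Proof of Corollary 2 from Theorem 1.* Put $m=\min(t+1,n-2-t)$. Since $n-2-t=n-1-(t+1)$, Lemma 3 gives $f_k((t+1)\text{-star})=\varphi(t+1)=\varphi(m)$, and $0\le m\le\frac{n-1}2$, so $m\le M$. Suppose $d_k(G)\ge m$. If $d_k(G)\le M$, then (a) and monotonicity give $f_k(G)\ge\varphi(d_k(G))\ge\varphi(m)$. If $d_k(G)>M$, then (b) gives $f_k(G)>\varphi(M)\ge\varphi(m)$. Either way $f_k(G)\ge\varphi(t+1)$, against the hypothesis. So $d_k(G)\le m-1=\min(t,n-3-t)$. $\square$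

## Triangles with $t=0$, by hand

Take $k=3$, $t=0$. The claim is: if $f_3(G)<f_3(1\text{-star})=n-2$, then $G$ is complete bipartite. This can be seen directly, for every $n\ge3$.

Suppose some triple $abc$ is frustrated, and let $x$ be a fourth vertex. Each of the six pairs inside $\{a,b,c,x\}$ lies in exactly two of the four triples, so the edge counts of the four triples add up to an even number. Hence an even number of the four triples is frustrated, and besides $abc$ at least one more is, containing $x$ and two of $a,b,c$. Different $x$ give different triples, so $f_3(G)\ge 1+(n-3)=n-2$. Thus $f_3(G)<n-2$ forces $f_3(G)=0$.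

Now let $f_3(G)=0$ and fix a vertex $u$. Switching $S=N_G(u)$ makes $u$ isolated. If $G^S$ had an edge $xy$, the triple $uxy$ would have exactly one edge and be frustrated. So $G^S$ is empty and $G$ is complete bipartite.

The trick of isolating a vertex by switching its neighbourhood will return. The four-vertex parity trick will not: it finds one extra triple per vertex, and we need to count $d(n-1-d)$ of them.

## Second-order counting proves part (a)

Choose a graph $H$ as follows. If $k$ is odd, or if $\beta(G)\le\beta(\overline G)$, let $H$ be a switching of $G$ with $\beta(G)$ edges. Otherwise let $H$ be a switching of $\overline G$ with $\beta(\overline G)$ edges. By Lemma 4,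
$$e(H)=d,\qquad f_k(H)=f_k(G),\qquad H\text{ has the fewest edges among its switchings.} \tag{1}$$
This $H$ is fixed for the rest of the proof.

The natural first attempt is to count edges on cycles. Each edge of $H$ lies on $(n-2)_{k-2}$ cycles, and we correct for cycles with more than one edge by subtracting a contribution for each pair of edges. This attempt is completely successful as long as $d\le M$.

**Lemma 5.** Let $n\ge 2k-2$ and let $H$ be any graph on $n$ vertices with $m\le n-1$ edges. Then $f_k(H)\ge\varphi(m)$, with equality if and only if $H$ is the $m$-star, or $m=3$, $k\ge4$ and $H$ is a triangle plus isolated vertices.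

*Proof.*

**Step 1: a quadratic lower bound for parity.** For a cycle $C$ let $j=j(C)$ be its number of edges in $H$. For each integer $j\ge 0$,
$$\mathbf 1[j\text{ odd}]\ \ge\ j(2-j)=j-2\binom j2, \tag{2}$$
with equality exactly for $j\le2$: the values at $j=0,1,2$ are $0,1,0$ on both sides, and for $j\ge3$ the right side is at most $-3$.

**Step 2: counting cycles through one or two edges.** We sum (2) over all cycles, so we need three counts. Let $P$ and $D$ be the numbers of adjacent and of disjoint pairs of edges of $H$, so $P+D=\binom m2$.

A cycle through the edge $ab$ has a unique reading with $v_1=a$, $v_2=b$, so the number of cycles through $ab$ is $N_1=(n-2)_{k-2}=(n-2)Q$. A cycle through two adjacent edges $ab,bc$ has a unique reading $v_1=a,v_2=b,v_3=c$, so there are $N_2=(n-3)_{k-3}=Q$ of them. For two disjoint edges let $N_D$ be the number of cycles through both. If $k=3$, then $N_D=0$. If $k\ge4$, put the first edge at $v_1,v_2$ in a fixed orientation; the second occupies positions $i,i+1$ with $3\le i\le k-1$, in one of two orientations, and the other $k-4$ positions are free. So $N_D=2(k-3)(n-4)_{k-4}$.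

We claim $N_D<Q$. For $k=3$ this is $0<1$. For $k\ge4$ we have $Q=(n-3)(n-4)_{k-4}$ with $(n-4)_{k-4}>0$, and $n-3>2(k-3)$ because $n\ge2k-2$.

**Step 3: summing.** Over all cycles $\sum_C j=mN_1$ and $\sum_C\binom j2=PN_2+DN_D$. Hence
$$f_k(H)\ \ge\ mN_1-2PN_2-2DN_D=\Big[m(n-2)-2\tbinom m2\Big]Q+2D(Q-N_D). \tag{3}$$
The bracket is $m(n-2)-m(m-1)=m(n-1-m)$. So the right side of (3) is $\varphi(m)+2D(Q-N_D)\ge\varphi(m)$.

**Step 4: equality.** If $D>0$, the bound is strict. If $D=0$, any two edges meet, so $H$ is a star or a triangle, plus isolated vertices. For the star, equality is Lemma 3. For a triangle and $k\ge4$, no cycle contains all three edges, so $j\le2$ throughout, (2) is an equality for each cycle, and $f_k(H)=\varphi(3)$. For a triangle and $k=3$, the triangle itself has $j=3$ and contributes $1$ where the bound counted $-3$, so $f_3(H)=\varphi(3)+4$. $\square$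

As a check of the exceptional case, let $k=4$, $n=6$ and $H$ a triangle. Then $N_1=12$ and $N_2=3$; there are $9$ cycles with two edges and $36-18=18$ with exactly one, and $\varphi(3)=3\cdot2\cdot3=18$.

*Proof of Theorem 1(a).* Here $d\le M\le n-1$ and $n\ge8k^3\ge2k-2$. Lemma 5 with $m=d$ gives $f_k(G)=f_k(H)\ge\varphi(d)$. If equality holds, $H$ is the $d$-star, or $d=3$, $k\ge4$ and $H$ is a triangle plus isolated vertices; and $G$ (or, for even $k$, one of $G,\overline G$) is a switching of $H$. Conversely, if $G$ (or, for even $k$, one of $G,\overline G$) is a switching of one of these graphs, then $f_k(G)$ equals the value of $f_k$ on that graph, which is $\varphi(d)$. $\square$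

## Beyond $M$ edges the quadratic turns back

Now let $d\ge M+1$. This does happen. For even $n\ge6$ let $H$ be a perfect matching $a_1b_1,\dots,a_{n/2}b_{n/2}$. The triangles $a_ib_ia_{i+1}$ (indices modulo $n/2$) share no pair of vertices, and each has exactly one edge, so each is frustrated. A complete bipartite graph has no frustrated triangle, so each of these $n/2$ triangles needs a flip of its own, and $\beta(H)=n/2=M+1$.

In this range Lemma 5 no longer gives what we need: its bound $\varphi(d)$ satisfies $\varphi(d)\le\varphi(M)$ for $d>M$, it decreases to $0$ at $d=n-1$, and the expression is negative after that. The bound cannot be repaired for general graphs with $d$ edges, since the $(n-1)$-star has $f_k=0$. That star, however, is a switching of the empty graph, while our $H$ has the fewest edges in its class. So far we have not used this property of $H$, and it is what must enter. It enters through degrees. For a vertex $u$, switching $\{u\}$ replaces $\deg u$ edges by $n-1-\deg u$, so $\deg u\le n-1-\deg u$ and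
$$\Delta:=\Delta(H)\le M. \tag{4}$$

Let $v$ be a vertex of maximum degree. The star of edges at $v$ accounts for about $\varphi(\Delta)$ frustrated cycles, and $\Delta\le M$ is on the good side of the parabola. There remain $e'=d-\Delta>M-\Delta$ edges, and the deficit $\varphi(M)-\varphi(\Delta)$ factors as $Q(M-\Delta)$ times something of size at most $\frac n2-\Delta$. So it suffices that each remaining edge, on average, brings in at least $(\frac n2-\Delta)Q$ frustrated cycles after losses. An edge lies on nearly $nQ$ cycles altogether, so there is room. The next section makes this precise.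

## Removing a vertex of maximum degree

**Step 1: splitting off the star.** We want a lower bound for $f_k(H)$ that separates the edges at $v$ from the others. Let $v$ have degree $\Delta$ in $H$, let $H'=H-v$ (on $n-1$ vertices), and
$$e'=e(H')=d-\Delta\ \ge\ M+1-\Delta\ \ge\ 1. \tag{5}$$
Then
$$f_k(H)\ \ge\ f_k(H')+\varphi(\Delta)-(k-2)Q\,e'. \tag{6}$$
Indeed, the frustrated cycles avoiding $v$ are counted by $f_k(H')$. Consider the star on $n$ vertices formed by the edges of $H$ at $v$. It has $\varphi(\Delta)$ frustrated cycles, all through $v$. A cycle through $v$ that contains no edge of $H'$ has the same edges in $H$ as in this star, so it is frustrated in one if and only if it is in the other. It remains to bound the cycles through $v$ that do contain an edge of $H'$. For one edge $ab$ of $H'$, read the cycle with $v_1=a$, $v_2=b$; then $v$ takes one of $k-2$ positions and the rest is filled in $(n-3)_{k-3}=Q$ ways. So at most $(k-2)Qe'$ cycles through $v$ contain an edge of $H'$, and (6) follows.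

**Step 2: the deficit.** We want to know what $f_k(H')$ has to pay for. Expanding,
$$\varphi(M)-\varphi(\Delta)=Q\big[(M-\Delta)(n-1)-(M^2-\Delta^2)\big]=Q(M-\Delta)(n-1-M-\Delta). \tag{7}$$
Here $0\le M-\Delta<e'$ by (4) and (5). Also $n-1-M\ge M\ge\Delta$, and $M\ge\frac{n-2}2$, so
$$0\le n-1-M-\Delta\le\tfrac n2-\Delta,\qquad \tfrac n2-\Delta\ge\tfrac n2-\tfrac{n-1}2>0 . \tag{8}$$

So the goal is to show that $f_k(H')-(k-2)Qe'$ is at least $e'Q(\frac n2-\Delta)$. We bound $f_k(H')$ from below by cycles with exactly one edge of $H'$, edge by edge. For a fixed edge $ab$ there are many such cycles unless $H'$ has so many edges that a typical cycle through $ab$ meets another one. So we also need an upper bound on $e'$. For triangles a short argument gives it; for $k\ge4$ we shall use eigenvalues.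

## Part (b) for triangles

This section proves (b) for $k=3$ and every $n\ge10$. Now $d=\beta(G)$ and $Q=1$. Suppose for contradiction that
$$f_3(H)\le\varphi(M)\le\tfrac{(n-1)^2}4 .$$

**Step 1: an upper bound for $e'$.** Let $u$ be any vertex. Switching $N_H(u)$ in $H$ isolates $u$, and the resulting graph still has at least $d$ edges by (1). Each of its edges $xy$ gives a triple $uxy$ with exactly one edge, which is frustrated, and by Lemma 4(i) it is frustrated in $H$ too. So every vertex lies in at least $d$ frustrated triples of $H$, and therefore $3f_3(H)\ge nd$. Hence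
$$d\le\frac{3(n-1)^2}{4n}\le\frac{3n}4,\qquad e'=d-\Delta\le\frac{3n}4-\Delta .$$

**Step 2: each edge of $H'$ lies in many one-edge triples.** Let $ab\in E(H')$ and write $d'$ for degrees in $H'$. Among the $n-3$ vertices $x\in V\setminus\{v,a,b\}$, at most $d'_a-1$ are adjacent to $a$ and at most $d'_b-1$ to $b$. So at least $n-1-d'_a-d'_b$ of them are adjacent to neither. We have two bounds for the degree sum: $d'_a+d'_b\le2\Delta$, and $d'_a+d'_b\le e'+1$ because only the edge $ab$ is counted twice. Thus the number of such $x$ is at least
$$c:=\max\big(n-1-2\Delta,\ n-2-e'\big).$$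
The triple $abx$ then has exactly one edge of $H'$, namely $ab$. It is frustrated in $H'$, and it is counted only for the edge $ab$. So $f_3(H')\ge ce'$, and (6) with $k=3$ gives
$$f_3(H)\ge\varphi(\Delta)+e'(c-1).$$

**Step 3: $c-1\ge\frac n2-\Delta$.** This is the amount that each edge must bring. If $\Delta\le\frac n2-2$, then $c-1\ge n-2-2\Delta\ge\frac n2-\Delta$. Otherwise $\Delta>\frac n2-2\ge\frac n8+\frac32$, where the last inequality is $n\ge\frac{28}3$ and holds since $n\ge10$. Then by Step 1
$$c-1\ge n-3-e'\ge\tfrac n4+\Delta-3\ge\tfrac n2-\Delta,$$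
the last inequality being $2\Delta\ge\frac n4+3$.

**Step 4: comparison.** By Step 3, (5), (8) and (7),
$$f_3(H)-\varphi(\Delta)\ \ge\ e'\big(\tfrac n2-\Delta\big)\ >\ (M-\Delta)\big(\tfrac n2-\Delta\big)\ \ge\ \varphi(M)-\varphi(\Delta).$$
So $f_3(H)>\varphi(M)$, a contradiction. This proves (b) for $k=3$. $\square$

## Few frustrated cycles force $d_k(G)=O(n)$: the trace of $A^k$

For $k\ge4$ we need the analogue of Step 1 above: if $f_k(G)\le\varphi(M)$, then $d_k(G)$ is linear in $n$. The tool is the signed matrix of $G$: the symmetric $n\times n$ matrix $A$ with zero diagonal and, for $i\ne j$,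
$$A_{ij}=-1\ \text{ if } ij\in E(G),\qquad A_{ij}=1\ \text{ if } ij\notin E(G).$$
Frustration is a sign: a cycle is frustrated exactly when the product of $A$ along it is $-1$. For example, if $G$ is complete bipartite with parts $S,V\setminus S$ and $s\in\{-1,1\}^V$ is $-1$ on $S$ and $1$ elsewhere, then $A=ss^T-I$, with eigenvalue $n-1$ once and $-1$ with multiplicity $n-1$. The plan is: few frustrated cycles make $\operatorname{tr}A^k$ nearly as large as possible, so one eigenvalue is close to $n$, so $A$ is close to a rank-one matrix, and the signs of its eigenvector tell us which set to switch.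

We use these textbook facts for a real symmetric $A$ with eigenvalues $\lambda$ (with multiplicity). First, $\operatorname{tr}A^r=\sum\lambda^r$. Second, $|\lambda|$ is at most the largest row sum of $|A_{ij}|$. Third, the Frobenius norm $\|A\|_F^2=\sum_{i,j}A_{ij}^2=\operatorname{tr}(AA^T)$ is unchanged when $A$ is replaced by $DAD$ with $D$ a diagonal $\pm1$ matrix.

**Lemma 6.** Let $k\ge3$, $C=k^2+3k$ and $n>C$. If $f_k(G)\le n^{k-1}$, then $d_k(G)\le Cn$.

*Proof.*

**Step 1: the trace is large.** We have $\operatorname{tr}A^k=\sum_{(v_1,\dots,v_k)\in V^k}A_{v_1v_2}A_{v_2v_3}\cdots A_{v_kv_1}$. Each $k$-cycle comes from $2k$ sequences of distinct vertices, and such a sequence contributes $-1$ if the cycle is frustrated and $+1$ otherwise. So the sequences of distinct vertices contribute $(n)_k-2\cdot 2k f_k(G)$ in total. The remaining $n^k-(n)_k$ sequences have two equal entries, so there are at most $\binom k2n^{k-1}$ of them, and each contributes at least $-1$. Hence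
$$\operatorname{tr}A^k\ \ge\ 2(n)_k-n^k-4kf_k(G)\ \ge\ n^k-\big(k(k-1)+4k\big)n^{k-1}=n^k-Cn^{k-1}.$$

**Step 2: one eigenvalue is at least $n-C$.** We have $\sum\lambda^2=\operatorname{tr}A^2=n(n-1)\le n^2$ and $|\lambda|\le n-1$. If $k$ is odd, let $\mu$ be the largest eigenvalue. It is positive, since $\operatorname{tr}A=0$ and $A\ne0$. Discarding the negative terms, $\operatorname{tr}A^k\le\sum_{\lambda>0}\lambda^k\le\mu^{k-2}n^2$. If $k$ is even, let $\mu=\max|\lambda|$; again $\operatorname{tr}A^k\le\mu^{k-2}n^2$. In the even case we may assume that $\mu$ is an eigenvalue of $A$: if not, $-\mu$ is, and we replace $G$ by $\overline G$, that is, $A$ by $-A$, which for even $k$ changes neither $f_k$ nor $d_k$.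

In both cases Step 1 gives $(\mu/n)^{k-2}\ge1-C/n$. Since $0\le\mu/n\le1$ and $k-2\ge1$, we have $\mu/n\ge(\mu/n)^{k-2}$. Therefore $\mu\ge n-C>0$.

**Step 3: $A$ is close to rank one.** Let $x$ be a unit eigenvector for $\mu$. Then
$$\|A-\mu xx^T\|_F^2=\operatorname{tr}A^2-2\mu\,x^TAx+\mu^2=n(n-1)-\mu^2\le n^2-(n-C)^2\le 2Cn .$$

**Step 4: switching along the signs of $x$.** Let $S=\{i:x_i<0\}$, and let $D$ be diagonal with entries $-1$ on $S$ and $+1$ elsewhere. Then $DAD$ is the signed matrix of $G^S$, and $Dx=|x|$ entrywise. So
$$\big\|DAD-\mu|x||x|^T\big\|_F^2\le2Cn .$$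
For an edge $ij$ of $G^S$, the entries at $(i,j)$ and $(j,i)$ of this matrix are $-1-\mu|x_i||x_j|\le-1$, so together they contribute at least $2$ to the squared norm. Thus $2e(G^S)\le2Cn$, which gives $\beta(G)\le Cn$ and hence $d_k(G)\le Cn$. $\square$

## Part (b) for $k\ge4$

Suppose for contradiction that $f_k(H)\le\varphi(M)$, with $k\ge4$, $n\ge8k^3$ and $d\ge M+1$.

**Step 1: constants, and a linear bound for $e'$.** Put
$$C=k^2+3k,\qquad C'=k+6+2(k-3)C,\qquad \sigma=\tfrac{n-1}2-\Delta\ge0 .$$
We have
$$4(C'+k)=8k+24+8(k-3)(k^2+3k)=8k+24+8k(k^2-9)=8k^3-64k+24<8k^3,$$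
so $n>4(C'+k)$; and $C'>2(k-3)C\ge2C$, so also $n>C$. Since $f_k(G)=f_k(H)\le\varphi(M)\le\frac{(n-1)^2}4n^{k-3}\le n^{k-1}$, Lemma 6 gives $e'\le d\le Cn$.

**Step 2: cycles whose only $H'$-edge is a given edge.** Fix $ab\in E(H')$, and let $U$ be the number of $k$-cycles avoiding $v$ whose only edge in $H'$ is $ab$. We want a lower bound for $U$. Reading a cycle with $v_1=a$, $v_2=b$, these cycles correspond bijectively to the sequences $(v_3,\dots,v_k)$ of distinct vertices of $V\setminus\{v,a,b\}$ such that $v_3\notin N(b)$, $v_k\notin N(a)$, and $v_iv_{i+1}\notin E(H)$ for $3\le i\le k-1$.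

Since $a\in N(b)$, at most $\Delta-1$ of the $n-3$ vertices of $V\setminus\{v,a,b\}$ lie in $N(b)$. So there are at least $n-3-(\Delta-1)=n-\Delta-2$ choices for $v_3$, and likewise for $v_k$. As $k\ge4$, these are different positions. Choosing $v_3$, then $v_k\ne v_3$, then the other $k-4$ vertices among the $n-5$ left, we get at least $(n-\Delta-2)(n-\Delta-3)(n-5)_{k-4}$ sequences that satisfy the two end conditions. From these we remove those with $v_iv_{i+1}\in E(H')$ for some $i$. For each of the $k-3$ indices $i$ there are at most $2e'(n-5)_{k-4}$ of them: choose the edge and its orientation, then the other $k-4$ vertices. Using $e'\le Cn$ and $(n-\Delta-3)^2\ge(n-\Delta)^2-6n$,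
$$U\ \ge\ \big[(n-\Delta-3)^2-2(k-3)Cn\big](n-5)_{k-4}\ \ge\ B\,(n-5)_{k-4},$$
where
$$B:=(n-\Delta)^2-\big(6+2(k-3)C\big)n=(n-\Delta)^2-(C'-k)n .$$
At this point the linear bound on $e'$ is needed: for $e'$ of order $n^2$ with a large constant, the subtracted term $2(k-3)e'$ would swallow the main term.

**Step 3: comparing $U$ with $Q$.** We write the bound in units of $Q$. From $(n-3)_{k-2}=(n-3)(n-4)(n-5)_{k-4}$ and $(n-3)_{k-2}=(n-3)_{k-3}(n-k)=Q(n-k)$ we get
$$(n-5)_{k-4}=Q\,\frac{n-k}{(n-3)(n-4)}\ \ge\ Q\,\frac{n-k}{n^2}.$$
Since $n-\Delta\ge\frac{n+1}2$, we have $B>n\big(\frac n4-C'\big)>0$; and clearly $B\le n^2$. Therefore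
$$\frac UQ\ \ge\ \frac{B(n-k)}{n^2}=\frac Bn-\frac{kB}{n^2}\ \ge\ \frac Bn-k=\frac{(n-\Delta)^2}n-C' .$$
Now $n-\Delta=\frac{n+1}2+\sigma\ge\frac n2+\sigma$, and $(\frac n2+\sigma)^2\ge\frac{n^2}4+n\sigma$. So
$$U\ \ge\ Q\big(\tfrac n4+\sigma-C'\big).$$

**Step 4: adding up.** A cycle with exactly one $H'$-edge is frustrated in $H'$ and is counted for just that edge. Hence $f_k(H')\ge e'Q\big(\frac n4+\sigma-C'\big)$, and (6) gives
$$f_k(H)\ \ge\ \varphi(\Delta)+e'Q\big(\tfrac n4+\sigma-C'-(k-2)\big).$$
By (7), (8) and $M-\Delta<e'$, the deficit satisfies $\varphi(M)-\varphi(\Delta)\le Qe'\big(\frac n2-\Delta\big)=Qe'\big(\sigma+\frac12\big)$. Subtracting, the terms in $\sigma$ cancel: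
$$f_k(H)-\varphi(M)\ \ge\ Qe'\big(\tfrac n4-C'-k+\tfrac32\big)\ >\ 0,$$
because $n>4(C'+k)$ and $e'\ge1$. This contradicts $f_k(H)\le\varphi(M)$. So (b) holds for $k\ge4$, which completes the proof of Theorem 1 and hence of Corollary 2. $\square$

## Strict inequality, the minimum of $f_k$ at given $d_k$, and an upper bound

**Proposition 7.** If $t\ge0$, $t+1\le M$ and $n\ge10$, the hypothesis "$<$" in the conjecture cannot be weakened to "$\le$": for $G$ the $(t+1)$-star, neither $G$ nor $\overline G$ is within $t$ flips of a complete bipartite graph.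

*Proof.* We bound $\beta(G)$ and $\beta(\overline G)$ from below separately, using that a complete bipartite graph has no frustrated triangle.

**Step 1: $\beta(G)\ge t+1$.** Let $v$ be the centre. Besides $v$ there are $n-2-t$ non-leaves, and $t+1\le n-2-t$ because $2(t+1)\le n-1$. So we can pair the leaves $a_1,\dots,a_{t+1}$ with distinct non-leaves $b_i\ne v$. Each triangle $va_ib_i$ has the single edge $va_i$, so it is frustrated, and no two of these triangles share a pair of vertices. Each needs a flip of its own, so $\beta(G)\ge t+1$.

**Step 2: $\beta(\overline G)>t$.** A triple is frustrated in $\overline G$ exactly when it is not frustrated in $G$. So $f_3(\overline G)=\binom n3-(t+1)(n-2-t)\ge\binom n3-\frac{(n-1)^2}4$. One flip changes the status of exactly $n-2$ triangles, hence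
$$\beta(\overline G)\ \ge\ \frac{n(n-1)}6-\frac{(n-1)^2}{4(n-2)}\ \ge\ (n-1)\Big(\frac n6-\frac9{32}\Big)\ >\ n-1\ >\ t,$$
where we used $\frac{n-1}{n-2}\le\frac98$ and $\frac n6\ge\frac{10}6$ for $n\ge10$. $\square$

**Proposition 8.** Let $k\ge3$, $n\ge8k^3$ and $0\le d\le M$.

(i) The minimum of $f_k$ over graphs on $n$ vertices with $d_k(G)=d$ is exactly $d(n-1-d)(n-3)_{k-3}$. Up to switching (and complementation for even $k$) it is attained only by the $d$-star and, if $d=3$ and $k\ge4$, also by the triangle plus isolated vertices.

(ii) If $d_k(G)=d$, then $d(n-1-d)(n-3)_{k-3}\le f_k(G)\le d\,(n-2)_{k-2}$.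

*Proof.* (i) The lower bound and the list of candidates are Theorem 1(a). We must check that the candidates do have $d_k=d$. The $d$-star has $\beta\le d$, since it has $d$ edges. For $d\ge1$ the proof of Proposition 7 with $t=d-1$ gives $\beta\ge d$ for the star and $\beta>n-1\ge d$ for its complement, so $d_k=d$; for $d=0$ the star is the empty graph and $d_k=0$.

Now let $d=3$, $k\ge4$, and let $T$ be a triangle $xyz$ plus isolated vertices. With distinct isolated vertices $w_1,w_2,w_3$, the triples $xyw_1$, $yzw_2$, $xzw_3$ each have exactly one edge and share no pair of vertices, so $\beta(T)=3$. For the complement, the frustrated triples of $T$ are $xyz$ and the $3(n-3)$ triples formed by an edge and an isolated vertex, so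
$$\beta(\overline T)\ge\frac{\binom n3-3n+8}{n-2}=\frac{n(n-1)}6-3+\frac{2}{n-2}>3,$$
because $\frac{n(n-1)}6\ge15$ for $n\ge10$. So $d_k(T)=3$.

(ii) The lower bound is Theorem 1(a). For the upper bound take $H$ as in (1). Every frustrated cycle of $H$ contains at least one of its $d$ edges, and each edge lies on $(n-2)_{k-2}$ cycles. $\square$
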